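# Three integral Lagrangian tori in the polydisk $P(2,b)$

## 1. Two product tori in $P(2,\tfrac52)$, and room for a third

Work in $\mathbb{C}^2=\mathbb{R}^4$ with $\omega_0=dx_1\wedge dy_1+dx_2\wedge dy_2$. For $j,r>0$ consider the product of two round circles
$$L(j,r)=\{\pi|z_1|^2=j,\ \pi|z_2|^2=r\}.$$
The two circles bound disks of area $j$ and $r$. Fix a point $(w_1,w_2)\in L(j,r)$. The disk $\{(z_1,w_2):\pi|z_1|^2\le j\}$ has its boundary on $L(j,r)$ and symplectic area $j$. The disk $\{(w_1,z_2):\pi|z_2|^2\le r\}$ has its boundary on $L(j,r)$ and symplectic area $r$. Their boundary loops generate $H_1(L(j,r);\mathbb{Z})\cong\mathbb{Z}^2$. We will see in Section 2 that the area of a disk depends only on the homology class of its boundary, and additively. So a disk whose boundary winds $p$ times around the first circle and $q$ times around the second has area $pj+qr$. All these areas are integers exactly when $j$ and $r$ are integers. For instance $L(1,2)$ has only integer areas, and $L(\tfrac12,1)$ does not.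

Now take the box in which $\pi|z_1|^2<2$ and $\pi|z_2|^2<\frac52$. Which $L(j,r)$ with integer areas lie in it? We need integers $0<j<2$ and $0<r<\frac52$, so $j=1$ and $r\in\{1,2\}$. There are exactly two, $L(1,1)$ and $L(1,2)$, and they are disjoint. Can we fit a third torus of this sort, not necessarily a product of round circles? Let us first make the words precise.

**Definition (Lagrangian torus).** An embedded torus $L\subset\mathbb{R}^4$ is Lagrangian if $\omega_0|_L=0$. For example, a product $\gamma_1\times\gamma_2$ of two smooth simple closed curves in the two factors is Lagrangian, because $dx_i\wedge dy_i$ vanishes on the curve $\gamma_i$.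

**Definition (area homomorphism).** Since $\mathbb{R}^4$ is contractible, the long exact sequence of the pair gives $\pi_2(\mathbb{R}^4,L)\cong\pi_1(L)=H_1(L;\mathbb{Z})$, a disk being sent to its boundary. The area homomorphism $H_1(L;\mathbb{Z})\to\mathbb{R}$ of a Lagrangian torus $L$ sends the class of a disk $u:(D^2,\partial D^2)\to(\mathbb{R}^4,L)$ to $\int_{D^2}u^*\omega_0$.

**Definition (integral Lagrangian torus).** A Lagrangian torus is integral if its area homomorphism takes only integer values. By the computation above, $L(j,r)$ is integral if and only if $j,r\in\mathbb{Z}$.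

**Definition (polydisk).** For $a,b>0$,
$$P(a,b)=\{(z_1,z_2)\in\mathbb{C}^2 \mid \pi|z_1|^2<a,\ \pi|z_2|^2<b\}.$$

The question, from Richard K. Hind and Ely Kerman, "Packing Lagrangian tori", arXiv:2109.01772 (2021), is this: if $2<b<3$, are there three disjoint integral Lagrangian tori in $P(2,b)$? The answer is yes, and the tori can be written down explicitly.

**Theorem 1.** Let $a>1$ and $b>2$. Then $P(a,b)$ contains three pairwise disjoint integral Lagrangian tori. In particular, $P(2,b)$ does for every $2<b<3$.

The same construction, run many times in parallel, gives a stronger packing statement (Theorem 2 in Section 7), in which the standard tori $L(j,r)$ stay exactly where they are. Neither theorem claims an upper bound.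

## 2. Reading areas off the primitive $R\,d\varphi+\rho\,d\theta$

Off the coordinate axes we use
$$R=\pi|z_1|^2,\quad \varphi=\tfrac1{2\pi}\arg z_1\in\mathbb{R}/\mathbb{Z},\qquad \rho=\pi|z_2|^2,\quad \theta=\tfrac1{2\pi}\arg z_2\in\mathbb{R}/\mathbb{Z}.$$
These identify $\{z_1z_2\neq0\}$ with $(0,\infty)\times\mathbb{R}/\mathbb{Z}\times(0,\infty)\times\mathbb{R}/\mathbb{Z}$. Put $\lambda=\frac12\sum_i(x_i\,dy_i-y_i\,dx_i)$. In polar coordinates $\frac12(x\,dy-y\,dx)=\frac12|z|^2\,d(\arg z)$, and $\frac12|z_1|^2\cdot2\pi\,d\varphi=R\,d\varphi$. Hence on $\{z_1z_2\ne0\}$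
$$\lambda=R\,d\varphi+\rho\,d\theta,\qquad d\lambda=\omega_0=dR\wedge d\varphi+d\rho\wedge d\theta.$$
The form $\lambda$ itself is smooth on all of $\mathbb{C}^2$, and $d\lambda=\omega_0$ everywhere. So for an embedded torus $L$ we have $\omega_0|_L=d(\lambda|_L)$, and Stokes' theorem gives $\int_{D^2}u^*\omega_0=\oint_{u|_{\partial D^2}}\lambda$ for a disk $u$ with boundary on $L$. We record the consequence, which is the only tool for checking integrality.

> **(1)** An embedded torus $L$ is Lagrangian if and only if $\lambda|_L$ is closed. In that case the area of a disk with boundary on $L$ is the integral of $\lambda$ over its boundary, which depends only on the homology class of the boundary in $L$. Hence $L$ is integral if and only if the integrals of $\lambda$ over two loops generating $H_1(L;\mathbb{Z})$ are integers.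

Here is an example that is not a product. Let $f:\mathbb{R}/\mathbb{Z}\to(0,\infty)$ be smooth and $L=\{R=f(\varphi),\ \rho=1\}$, with coordinates $(\varphi,\theta)$ on $L$. Then $\lambda|_L=f(\varphi)\,d\varphi+d\theta$ is closed, with periods $\int_0^1f\,d\varphi$ and $1$. So $L$ is integral exactly when the mean of $f$ is an integer. (It is in fact a product again, of the curve $\{R=f(\varphi)\}$ and a circle. A truly non-product torus comes in Section 4.)

## 3. Products of curves stop at two

The first thing to try is a product $\gamma_1\times\gamma_2$ of smooth simple closed curves of any shape. This never gives three tori. The reason is worth seeing, because it shows how narrowly products fail.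

**Claim.** Let $2<b<3$. Among any three integral tori in $P(2,b)$ of the form $\gamma_1\times\gamma_2$, with $\gamma_i$ a smooth simple closed curve in the $i$-th factor, some two intersect.

Write $D_A$ for the open disk of area $A$, so $P(2,b)=D_2\times D_b$. By (1), the areas enclosed by $\gamma_1$ and $\gamma_2$ are positive integers. The closed region bounded by a curve in $D_A$ is a compact subset of $D_A$, so its area is less than $A$. Hence $\gamma_1$ encloses area $1$, and $\gamma_2$ encloses area $1$ or $2$.

We use one planar fact. If two simple closed curves are disjoint, the closed regions they bound are either disjoint, or one lies in the open interior of the other. In the nested case the areas are different. We also note that two disjoint nonempty compact sets inside a connected open set $U$ of finite area do not fill $U$. Their complement in $U$ is open and, by connectedness, nonempty. So their total area is strictly less than that of $U$.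

First factor: two curves enclosing area $1$ in $D_2$ must meet. If they were disjoint, equal areas would exclude nesting, and two disjoint closed regions of area $1$ would have total area $2$, which is not less than the area of $D_2$.

Second factor: if three product tori are pairwise disjoint, then, since any two of their first curves meet, the three second curves must be pairwise disjoint in $D_b$. Those enclosing equal areas bound disjoint regions.

* Areas $1,1,1$: the total is $3>b$, impossible.
* At least two areas equal to $2$: the total is at least $4>b$, impossible.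
* Areas $1,1,2$: a region of area $1$ either lies inside the region of area $2$ or is disjoint from it. If one of them is disjoint from it, the total is $3>b$. If both lie in the open region of area $2$, they are two disjoint compact sets of total area $2$ inside an open connected set of area $2$. Both are impossible.

This proves the claim. Look at how it fails when two of the tori are $L(1,1)$ and $L(1,2)$. The natural place for the third loop is the open annulus $\{1<\rho<2\}$, whose area is exactly $1$. A loop contractible in this annulus encloses area less than $1$, but as close to $1$ as we like. So the third loop is too wide by an arbitrarily small amount. If we accept a loop $\Gamma$ enclosing area $1$ that sticks out of the annulus by a little, then the torus $\{R=1\}\times\Gamma$ hits $L(1,1)$ or $L(1,2)$, because all three tori have the same first curve $\{R=1\}$.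

## 4. Moving the loop as $\varphi$ moves

All tori below have points with every value of $\varphi$, and two tori can only meet at points with the same $\varphi$. At such a $\varphi$ they are disjoint if their $R$-values differ, or if their loops in the $(\rho,\theta)$-direction are disjoint. So we may spoil the coincidence of the first curves and hope to need the loops to be disjoint only at a few values of $\varphi$.

Take small $\delta>0$ and the three curves in the first factor
$$c_1=\{R=1+\delta\cos2\pi\varphi\},\qquad c_2=\{R=1\},\qquad c_3=\{R=1+\delta\sin2\pi\varphi\}.$$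
Each has mean value $1$. Any two curves $R=f$ and $R=g$ of equal mean must cross, since $f-g$ has mean $0$. What can be avoided is a triple crossing: $c_2$ meets $c_1$ at $\varphi=\frac14,\frac34$ and meets $c_3$ at $\varphi=0,\frac12$, and no point lies on all three. Put the circle $\rho=1$ over $c_1$, the circle $\rho=2$ over $c_3$, and over $c_2$ the slightly too wide loop $\Gamma$. Now the loop over $c_2$ must stay clear of $\rho=1$ only for $\varphi$ near $\frac14,\frac34$, and of $\rho=2$ only for $\varphi$ near $0,\frac12$. The crossings of $c_1$ with $c_3$ do no harm, as $1\neq2$. So let the loop move: lift it by $\tau(\varphi)$, with $\tau>0$ near $\frac14,\frac34$ and $\tau<0$ near $0,\frac12$. It then sticks out only on the side where this is harmless at that moment.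

There is one obstacle. Parametrize $\Gamma$ as $(\rho_0(s),\theta_0(s))$ and consider the torus
$$R=1,\qquad \rho=\rho_0(s)+\tau(\varphi),\qquad \theta=\theta_0(s).$$
On it, $\lambda=d\varphi+(\rho_0+\tau)\,d\theta_0$, so $d\lambda=\tau'(\varphi)\,\theta_0'(s)\,d\varphi\wedge ds$. Since $\theta_0$ is not constant, this vanishes only if $\tau'\equiv0$. The moving torus is not Lagrangian.

The defect is the term $\tau\,d\theta_0$. It becomes exact if we add $\tau'\theta_0\,d\varphi$, because $\tau'\theta_0\,d\varphi+\tau\,d\theta_0=d(\tau\theta_0)$. Adding $\tau'\theta_0\,d\varphi$ to $\lambda$ means replacing $R=1$ by $R=1+\tau'(\varphi)\theta_0(s)$. This costs a change in $R$ of size at most $\max|\tau'|\cdot\max|\theta_0|$. It is small if $\tau$ is small, and $\tau$ need only be a little larger than the width by which $\Gamma$ sticks out.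

The correction requires $\theta_0$ to be a single-valued real function on the loop, so $\Gamma$ must not wind around the annulus. This is a genuine requirement. If we lift the circle $\{\rho=1\}$ by $\tau(\varphi)$, then $\lambda$ integrates to $1+\tau(\varphi)$ over the loop at $\varphi$. These loops are homologous in the torus, so $\lambda$ can be closed on it only if $\tau$ is constant. For a loop with real-valued $\theta_0$, lifting changes $\oint\rho\,d\theta$ by $\tau\oint d\theta_0=0$.

## 5. The loop $\Gamma_\mu$ and the twisted tori $K(f,\tau,r)$

**Construction of $\Gamma_\mu$.** The purpose is a loop of area exactly $1$ that sticks out of the annulus by at most $\mu$ on each side and on which $\theta$ is real-valued. Let $0<\mu<\frac1{10}$. The open rectangle $\{1-\mu<\rho<2+\mu,\ 0<\theta<1\}$ has area $1+2\mu>1$. For $n\ge1$ consider the superellipse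
$$\left|\frac{2\rho-3}{1+2\mu}\right|^{2n}+|2\theta-1|^{2n}=1.$$
Its left side is a polynomial whose gradient vanishes only at the center $(\rho,\theta)=(\frac32,\frac12)$, so this is a smooth embedded closed curve. It lies in the closed rectangle, and the area it encloses tends to $1+2\mu$ as $n\to\infty$. Fix $n$ so large that this area exceeds $1$, and shrink the curve towards the center $(\frac32,\frac12)$ until the enclosed area is exactly $1$. The result $\Gamma=\Gamma_\mu$ lies in the open rectangle. Parametrize it by $s\in\mathbb{R}/\mathbb{Z}\mapsto(\rho_0(s),\theta_0(s))$, with $\theta_0$ a real-valued function. Then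
$$1-\mu\le\rho_0\le2+\mu,\qquad 0<\theta_0<1,\qquad \oint\rho_0\,d\theta_0=\pm1. \tag{2}$$

**Definition (twisted torus).** Let $f,\tau:\mathbb{R}/\mathbb{Z}\to\mathbb{R}$ be smooth and $r\ge1$ an integer. Let $K(f,\tau,r)$ be the set of points
$$R=f(\varphi)+\tau'(\varphi)\,\theta_0(s),\qquad \varphi,\qquad \rho=\rho_0(s)+(r-1)+\tau(\varphi),\qquad \theta=\theta_0(s)\bmod 1, \tag{3}$$
with $(\varphi,s)\in(\mathbb{R}/\mathbb{Z})^2$. The integer $r$ shifts the loop so that it sits between $\rho=r$ and $\rho=r+1$, up to $\mu$, before it is moved by $\tau$. For example, $K(1,0,1)$ is the product torus $\{R=1\}\times\Gamma$ from the end of Section 3.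

**Lemma.** Assume that $R>0$ and $\rho>0$ in (3). Then $K(f,\tau,r)$ is an embedded Lagrangian torus, and the integrals of $\lambda$ over generators of its first homology are $\int_0^1f\,d\varphi$ and $\pm1$.

*Proof.* **Embeddedness.** We must show that the correction of $R$ creates no self-intersections. Work first in $\mathbb{R}\times\mathbb{R}/\mathbb{Z}\times\mathbb{R}\times(0,1)$ with coordinates $(R,\varphi,\rho,\theta)$, where $\theta$ is a real number. The set
$$\{(f(\varphi),\ \varphi,\ \rho_0(s)+r-1,\ \theta_0(s))\}$$
is an embedded torus there, a graph over the circle in the first two coordinates times a translate of the embedded curve $\Gamma$. The map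
$$(R,\varphi,\rho,\theta)\mapsto(R+\tau'(\varphi)\theta,\ \varphi,\ \rho+\tau(\varphi),\ \theta)$$
is a diffeomorphism of this space. It is smooth, and its smooth inverse is $(R,\varphi,\rho,\theta)\mapsto(R-\tau'(\varphi)\theta,\varphi,\rho-\tau(\varphi),\theta)$. The image of our torus is the set (3) with $\theta$ read in $(0,1)$, so that set is an embedded torus. By assumption it lies in $\{R>0,\rho>0\}$. Since $(0,1)\to\mathbb{R}/\mathbb{Z}$ is an embedding, the region $(0,\infty)\times\mathbb{R}/\mathbb{Z}\times(0,\infty)\times(0,1)$ embeds as an open subset of $\{z_1z_2\neq0\}\subset\mathbb{C}^2$. Hence $K(f,\tau,r)$ is an embedded torus in $\mathbb{C}^2$.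

**Closedness and periods.** We compute $\lambda$ on $K$ and apply (1). Pulling back by (3),
$$\lambda|_K=(f+\tau'\theta_0)\,d\varphi+(\rho_0+r-1+\tau)\,d\theta_0 .$$
Since $d\big((r-1+\tau(\varphi))\theta_0(s)\big)=\tau'\theta_0\,d\varphi+(r-1+\tau)\,d\theta_0$, this is
$$\lambda|_K=f(\varphi)\,d\varphi+\rho_0\,d\theta_0+d\big((r-1+\tau(\varphi))\,\theta_0(s)\big).$$
The first term involves only $\varphi$ and the second only $s$, so both are closed. The third is exact, because $(r-1+\tau)\theta_0$ is a well-defined function on the torus; this is where we use that $\theta_0$ is real-valued. So $\lambda|_K$ is closed and $K$ is Lagrangian. The loops $\{s=\mathrm{const}\}$ and $\{\varphi=\mathrm{const}\}$ generate $H_1(K;\mathbb{Z})$. The exact term contributes nothing to the integrals over them, which are $\int_0^1f\,d\varphi$ and $\oint\rho_0\,d\theta_0=\pm1$. $\square$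

## 6. Three explicit tori: proof of Theorem 1

Let $a>1$ and $b>2$.

**Step 1: constants and tori.** We fix the amplitude $\delta$ of the curves $c_1,c_3$ first, and then a much smaller overhang $\mu$, so that the correction of $R$ is negligible against $\delta$. Choose $0<\delta<1$ with $1+\delta<a$, and then $0<\mu<\frac1{10}$ with
$$16\pi\mu<\delta,\qquad 2+3\mu<b .$$
Put $\tau(\varphi)=-2\mu\cos4\pi\varphi$. Then $|\tau|\le2\mu$, and $\tau'(\varphi)=8\pi\mu\sin4\pi\varphi$ gives $|\tau'|\le8\pi\mu<\delta/2$. As planned, $\tau=2\mu$ at $\varphi=\frac14,\frac34$ and $\tau=-2\mu$ at $\varphi=0,\frac12$. With $\Gamma=\Gamma_\mu$, define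
$$\begin{aligned}
L_1&=\{R=1+\delta\cos2\pi\varphi,\ \ \rho=1\},\\
L_3&=\{R=1+\delta\sin2\pi\varphi,\ \ \rho=2\},\\
L_2&=K(1,\tau,1)=\{R=1+\tau'(\varphi)\theta_0(s),\ \rho=\rho_0(s)+\tau(\varphi),\ \theta=\theta_0(s)\}.
\end{aligned}$$

Look at three values of $\varphi$ to see the mechanism. At $\varphi=0$ the values of $R$ on $L_1,L_2,L_3$ are $1+\delta,1,1$, and on $L_2$ we have $\rho\le2+\mu-2\mu=2-\mu$, so $L_2$ passes below $L_3$. At $\varphi=\frac14$ the values of $R$ are $1,1,1+\delta$, and on $L_2$ we have $\rho\ge1-\mu+2\mu=1+\mu$, so $L_2$ passes above $L_1$. At $\varphi=\frac18$ the loop is not lifted and may stick out on both sides. But there $R=1+\delta/\sqrt2$ on $L_1$ and on $L_3$, while on $L_2$ we have $R<1+\delta/2$.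

**Step 2: the tori lie in $P(a,b)$.** On $L_1$ and $L_3$ we have $0<1-\delta\le R\le1+\delta<a$ and $\rho\in\{1,2\}$. On $L_2$, since $0<\theta_0<1$, we have $|R-1|\le8\pi\mu<\delta/2$, so $0<R<a$. By (2) and $|\tau|\le2\mu$, also $0<1-3\mu\le\rho\le2+3\mu<b$ on $L_2$.

**Step 3: they are integral Lagrangian tori.** On $L_1$ and $L_3$, which are embedded tori with coordinates $(\varphi,\theta)$, the form $\lambda$ restricts to
$$(1+\delta\cos2\pi\varphi)\,d\varphi+d\theta\qquad\text{and}\qquad(1+\delta\sin2\pi\varphi)\,d\varphi+2\,d\theta .$$
Both are closed, with periods $(1,1)$ and $(1,2)$. By Step 2 the Lemma applies to $L_2$: it is an embedded Lagrangian torus with periods $1$ and $\pm1$. By (1), all three are integral Lagrangian tori.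

**Step 4: they are pairwise disjoint.** For each pair involving $L_2$ we show that where the $\rho$-coordinates can agree, the $R$-coordinates cannot.

* $L_1\cap L_3=\emptyset$, since $\rho=1$ on $L_1$ and $\rho=2$ on $L_3$.
* $L_1\cap L_2=\emptyset$. At a common point, $1=\rho_0(s)+\tau(\varphi)\ge1-\mu+\tau(\varphi)$, so $\tau(\varphi)\le\mu$. That is, $\cos4\pi\varphi\ge-\frac12$. Since $\cos4\pi\varphi=2\cos^22\pi\varphi-1$, this says $\cos^22\pi\varphi\ge\frac14$. Equality of the $R$-coordinates gives $\delta\cos2\pi\varphi=\tau'(\varphi)\theta_0(s)$. The left side has absolute value at least $\delta/2$, and the right side at most $8\pi\mu<\delta/2$. This is a contradiction.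
* $L_3\cap L_2=\emptyset$. At a common point, $2=\rho_0(s)+\tau(\varphi)\le2+\mu+\tau(\varphi)$, so $\tau(\varphi)\ge-\mu$. That is, $\cos4\pi\varphi\le\frac12$. Since $\cos4\pi\varphi=1-2\sin^22\pi\varphi$, this says $\sin^22\pi\varphi\ge\frac14$. Equality of the $R$-coordinates gives $\delta\sin2\pi\varphi=\tau'(\varphi)\theta_0(s)$, with absolute values at least $\delta/2$ and less than $\delta/2$ respectively. This is a contradiction.

So $L_1,L_2,L_3$ are three pairwise disjoint integral Lagrangian tori in $P(a,b)$. With $a=2$ and $2<b<3$ this answers the question: yes, for every such $b$. $\blacksquare$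

For concrete numbers with $a=2$, $b=\frac52$, take $\delta=\frac12$ and $\mu=\frac1{200}$. Then $16\pi\mu<0.26<\delta$ and $2+3\mu=2.015<b$.

## 7. Keeping every $L(j,r)$ in place: the packing statement

In the proof of Theorem 1 the tori $L(1,1)$ and $L(1,2)$ were replaced by the bent tori $L_1$ and $L_3$. The refinement keeps all the standard tori, and fills every gap between $\rho=r$ and $\rho=r+1$.

**Theorem 2.** Let $m,k\ge1$ be integers, $a>m$, $b>k$. There are $m(k-1)$ integral Lagrangian tori in $P(a,b)$ which are pairwise disjoint and disjoint from all $L(j,r)$, $1\le j\le m$, $1\le r\le k$. So $P(a,b)$ contains $m(2k-1)$ pairwise disjoint integral Lagrangian tori. Exchanging the factors, it contains $\max\{m(2k-1),k(2m-1)\}=2mk-\min(m,k)$ of them. For $m=1$, $k=2$: for all $a>1$, $b>2$ there is an integral Lagrangian torus in $P(a,b)$ disjoint from $L(1,1)\cup L(1,2)$.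

Only the first sentence after the hypotheses needs a construction. Given it, the $mk$ tori $L(j,r)$ are pairwise disjoint, integral and contained in $P(a,b)$, and adding them gives $mk+m(k-1)=m(2k-1)$. The symplectic map $(z_1,z_2)\mapsto(z_2,z_1)$ takes $P(b,a)$ to $P(a,b)$ and takes integral Lagrangian tori to integral Lagrangian tori. Applying the statement to $P(b,a)$, with $m$ and $k$ exchanged, gives $k(2m-1)$. Finally, $m(2k-1)=2mk-m$ and $k(2m-1)=2mk-k$, so the maximum is $2mk-\min(m,k)$. The last sentence of the theorem is the case $m(k-1)=1$. If $k=1$, then $m(k-1)=0$ and nothing has to be constructed. From now on $k\ge2$.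

There are two parts. First we bend each $L(j,r)$ into $\hat L_{j,r}$ and place a twisted torus $K_{j,r}$ between $\hat L_{j,r}$ and $\hat L_{j,r+1}$. Two twisted tori in adjacent gaps now also get close, near $\rho=r+1$, so each $K_{j,r}$ has up to two neighbors below, $\hat L_{j,r}$ and $K_{j,r-1}$, and up to two above, $\hat L_{j,r+1}$ and $K_{j,r+1}$. Then a symplectomorphism of $P(a,b)$ straightens all $\hat L_{j,r}$ back to $L(j,r)$ at once.

## 8. Cosine curves with no triple crossing, and the stack of twisted tori

**Step 1: the curves in the first factor.** We need $2k-1$ functions of mean zero, no three of which agree anywhere. Choose $0<\delta<\frac14$ with $m+2\delta<a$, and $2k-1$ distinct numbers $t_1,\dots,t_k,u_1,\dots,u_{k-1}\in\mathbb{R}/\mathbb{Z}$. Put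
$$p_r(\varphi)=\delta\cos2\pi(\varphi-t_r)\ (1\le r\le k),\qquad q_r(\varphi)=\delta\cos2\pi(\varphi-u_r)\ (1\le r\le k-1).$$
For fixed $\varphi$ and $v$, the equation $\delta\cos2\pi(\varphi-t)=v$ determines $\varphi-t$ up to sign if it is solvable, so it has at most two solutions $t\in\mathbb{R}/\mathbb{Z}$. Three of our functions agreeing at $\varphi$ would give three distinct solutions. So no three of the functions agree at any $\varphi$. Two of them agree at only finitely many $\varphi$, because the difference of two cosines of period $1$ and equal amplitude with different phases is a nonzero combination of $\cos2\pi\varphi$ and $\sin2\pi\varphi$, which has two zeros in $\mathbb{R}/\mathbb{Z}$.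

**Step 2: when to lift and when to lower.** Each twisted torus must be lifted where its first curve meets that of a neighbor below, and lowered where it meets that of a neighbor above. For $1\le r\le k-1$ let (conditions with undefined indices are omitted)
$$Z_r^-=\{q_r=p_r\}\cup\{q_r=q_{r-1}\},\qquad Z_r^+=\{q_r=p_{r+1}\}\cup\{q_r=q_{r+1}\}.$$
These sets are finite. They are disjoint: at a common point $q_r$ would agree with one of $p_r,q_{r-1}$ and with one of $p_{r+1},q_{r+1}$, so three different functions would agree there. Hence there are open neighborhoods $N_r^-$ of $Z_r^-$ and $N_r^+$ of $Z_r^+$ with disjoint closures, and a smooth function $T_r:\mathbb{R}/\mathbb{Z}\to[-2,2]$ with $T_r=2$ on $N_r^-$ and $T_r=-2$ on $N_r^+$. On the compact complement of $N_r^-$ the continuous functions $|q_r-p_r|$ and $|q_r-q_{r-1}|$ have no zeros, and similarly for $N_r^+$. So there is $\eta>0$ such that for all $r$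
$$|q_r-p_r|,\,|q_r-q_{r-1}|\ge\eta\ \text{ off }N_r^-,\qquad |q_r-p_{r+1}|,\,|q_r-q_{r+1}|\ge\eta\ \text{ off }N_r^+ . \tag{4}$$

**Step 3: the tori.** Now we choose the overhang, last and smallest. Choose $0<\mu<\frac1{10}$ with
$$k+3\mu<b,\qquad 2\mu\max_{r,\varphi}|T_r'|<\min(\eta,\delta).$$
With $\Gamma=\Gamma_\mu$, define for $1\le j\le m$
$$\hat L_{j,r}=\{R=j+p_r(\varphi),\ \rho=r\}\ (1\le r\le k),\qquad K_{j,r}=K(j+q_r,\ \mu T_r,\ r)\ (1\le r\le k-1).$$

**Step 4: they lie in $P(a,b)$ and are integral Lagrangian tori.** On $\hat L_{j,r}$ we have $|R-j|\le\delta$. On $K_{j,r}$ we have $R=j+q_r+\mu T_r'\theta_0$ with $0<\theta_0<1$, so $|R-j|\le\delta+\delta/2$. On all these tori, therefore, $|R-j|<2\delta<\frac12$ and $0<R<m+2\delta<a$. On $\hat L_{j,r}$, $0<\rho=r\le k<b$. On $K_{j,r}$, (2) and (3) give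
$$r-\mu+\mu T_r(\varphi)\le\rho\le r+1+\mu+\mu T_r(\varphi), \tag{5}$$
and since $|T_r|\le2$, this yields $0<r-3\mu\le\rho\le r+1+3\mu\le k+3\mu<b$.

On $\hat L_{j,r}$, in coordinates $(\varphi,\theta)$, $\lambda$ restricts to $(j+p_r)\,d\varphi+r\,d\theta$, which is closed with periods $j$ and $r$, because $p_r$ has mean zero. By the Lemma, $K_{j,r}$ is an embedded Lagrangian torus with periods $\int_0^1(j+q_r)\,d\varphi=j$ and $\pm1$. By (1), all are integral.

**Step 5: they are pairwise disjoint.** Tori with different $j$ are disjoint, because $|R-j|<\frac12$. Fix $j$. We go through all pairs.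

* $\hat L_{j,r}\cap\hat L_{j,r'}=\emptyset$ for $r\ne r'$, because $\rho$ differs.
* $K_{j,r}\cap\hat L_{j,r'}=\emptyset$ for $r'\notin\{r,r+1\}$, because $\rho\in[r-3\mu,\,r+1+3\mu]$ on $K_{j,r}$ and $3\mu<1$, so the only integers in this interval are $r$ and $r+1$.
* $K_{j,r}\cap\hat L_{j,r}=\emptyset$. If $\varphi\in N_r^-$, then $T_r=2$ and (5) gives $\rho\ge r+\mu>r$ on $K_{j,r}$. If $\varphi\notin N_r^-$, equality of the $R$-coordinates would give $|q_r-p_r|=|\mu T_r'\theta_0|<\eta$, contradicting (4).
* $K_{j,r}\cap\hat L_{j,r+1}=\emptyset$. If $\varphi\in N_r^+$, then $T_r=-2$ and (5) gives $\rho\le r+1-\mu<r+1$ on $K_{j,r}$. If $\varphi\notin N_r^+$, equality of the $R$-coordinates would give $|q_r-p_{r+1}|=|\mu T_r'\theta_0|<\eta$, contradicting (4).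
* $K_{j,r}\cap K_{j,r+1}=\emptyset$. If $\varphi\in N_r^+\cap N_{r+1}^-$, then $T_r=-2$ and $T_{r+1}=2$, so by (5) $\rho\le r+1-\mu$ on $K_{j,r}$ and $\rho\ge r+1+\mu$ on $K_{j,r+1}$. Otherwise $\varphi\notin N_r^+$ or $\varphi\notin N_{r+1}^-$, and in either case (4), for the index $r$ or for the index $r+1$, gives $|q_r-q_{r+1}|\ge\eta$. But equality of the $R$-coordinates, at parameters $s$ on $K_{j,r}$ and $s'$ on $K_{j,r+1}$, means $q_r+\mu T_r'\theta_0(s)=q_{r+1}+\mu T_{r+1}'\theta_0(s')$. So $|q_r-q_{r+1}|\le\mu(|T_r'|+|T_{r+1}'|)<\eta$, a contradiction.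
* $K_{j,r}\cap K_{j,r'}=\emptyset$ for $r'\ge r+2$. On the first torus $\rho\le r+1+3\mu$, on the second $\rho\ge r+2-3\mu$, and $6\mu<1$.

## 9. A Hamiltonian flow carrying each $L(j,r)$ to $\hat L_{j,r}$

It remains to straighten the bent tori. Recall that for a compactly supported smooth function $F$ the vector field $X$ defined by $\iota_X\omega_0=-dF$ has a flow defined for all time. The flow preserves $\omega_0$, since the Lie derivative of $\omega_0$ along $X$ is $d(\iota_X\omega_0)=-d(dF)=0$.

**Step 6: the function $F$.** We want a flow which, on each level $\rho=r$, adds $p_r(\varphi)$ to $R$ in unit time and changes nothing else. Let $\kappa:(0,a)\to[0,1]$ be smooth with compact support and equal to $1$ near $[1-\delta,m+\delta]$, which is a compact subset of $(0,a)$. Let $\chi_1,\dots,\chi_k:(0,b)\to[0,1]$ be smooth with disjoint compact supports and $\chi_r=1$ near $r$. Put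
$$F=-\sum_{r=1}^k\chi_r(\rho)\,\kappa(R)\,\tfrac{\delta}{2\pi}\sin2\pi(\varphi-t_r).$$
The support of $F$ is a compact subset of $\{0<R<a,\ 0<\rho<b\}$, so $F$, extended by $0$, is a smooth compactly supported function on $P(a,b)$.

**Step 7: its flow.** We compute $X$ in our coordinates. Since $\omega_0=dR\wedge d\varphi+d\rho\wedge d\theta$,
$$\iota_X\omega_0=X_R\,d\varphi-X_\varphi\,dR+X_\rho\,d\theta-X_\theta\,d\rho,$$
and comparing with $-dF$, where $F_\theta=0$, gives
$$X_R=-F_\varphi,\qquad X_\varphi=F_R,\qquad X_\rho=0,\qquad X_\theta=F_\rho .$$
Near $\{\rho=r,\ 1-\delta\le R\le m+\delta\}$ we have $\chi_r=1$, $\kappa=1$ and all other $\chi_{r'}=0$. So there $F=-\frac{\delta}{2\pi}\sin2\pi(\varphi-t_r)$, and hence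
$$X_R=\delta\cos2\pi(\varphi-t_r)=p_r(\varphi),\qquad X_\varphi=X_\rho=X_\theta=0 .$$
Start at a point with $R=j$, $\rho=r$, where $1\le j\le m$. The curve with $\varphi,\rho,\theta$ constant and $R=j+tp_r(\varphi)$ for $0\le t\le1$ stays in $1-\delta\le R\le m+\delta$, because $|p_r|\le\delta$. So it is the flow line. Hence the time-one map $\psi$, a symplectomorphism of $P(a,b)$, maps this point to the point with $R=j+p_r(\varphi)$ and the same $\varphi,\rho,\theta$. Therefore
$$\psi(L(j,r))=\hat L_{j,r}\qquad(1\le j\le m,\ 1\le r\le k).$$

**Step 8: conclusion.** We pull the twisted tori back by $\psi$. The $m(k-1)$ tori $\psi^{-1}(K_{j,r})$ lie in $P(a,b)$. They are Lagrangian, because $\psi$ preserves $\omega_0$, and they are pairwise disjoint and disjoint from all $L(j,r)=\psi^{-1}(\hat L_{j,r})$, by Step 5. To see that they are integral, take a loop on $\psi^{-1}(K_{j,r})$. Since $P(a,b)$ is contractible, the loop bounds a disk $u$ inside $P(a,b)$, where $\psi$ is defined. Then $\psi\circ u$ is a disk with boundary on $K_{j,r}$, and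
$$\int_{D^2}u^*\omega_0=\int_{D^2}u^*\psi^*\omega_0=\int_{D^2}(\psi\circ u)^*\omega_0\in\mathbb{Z},$$
because $K_{j,r}$ is integral. By (1), the area of every disk in $\mathbb{R}^4$ with the same boundary is this same integer. So each $\psi^{-1}(K_{j,r})$ is an integral Lagrangian torus. Together with the $mk$ tori $L(j,r)$ we obtain $mk+m(k-1)=m(2k-1)$ pairwise disjoint integral Lagrangian tori in $P(a,b)$, and the remaining assertions of Theorem 2 follow as explained after its statement. $\blacksquare$
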